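\title{The cover time does not bound the gap between parallel and sequential dispersion}

\begin{abstract}
Start $n$ particles at a vertex of a connected $n$-vertex graph and let each of them perform a simple random walk until it reaches a vacant vertex, where it settles. The particles move either one after another or all at once, and the dispersion time is the largest number of steps made by a particle. It was conjectured that the expected dispersion times of the two schedules satisfy $t_{\mathrm{par}}\le t_{\mathrm{seq}}+t_{\mathrm{cov}}$, where $t_{\mathrm{cov}}$ is the cover time. We show that this fails on all long paths, where $t_{\mathrm{par}}-t_{\mathrm{seq}}\ge \frac{8}{\pi^2}n^2\log\log n-O(n^2)$ while $t_{\mathrm{cov}}\le\frac54n^2$. We also show that the largest value of $(t_{\mathrm{par}}-t_{\mathrm{seq}})/t_{\mathrm{cov}}$ over connected $n$-vertex graphs is of order $\log n$, and that $t_{\mathrm{par}}\le C(t_{\mathrm{seq}}+t_{\mathrm{cov}})$ fails for every constant $C$.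
\end{abstract}

\section{Introduction}

Let $G$ be a finite connected graph on $n$ vertices and let $v$ be a vertex, the \emph{origin}. We fill $G$ with $n$ particles that start at $v$. One of them settles at $v$ at once. Each of the others performs a simple random walk, moving at every step to a uniformly chosen neighbor, until it first reaches a vacant vertex. There it settles: the vertex becomes occupied and the particle stops. This aggregation (internal diffusion limited aggregation, IDLA) can be run on two schedules.
\begin{itemize}
\item In \emph{Sequential-IDLA} one particle moves at a time, and the next particle leaves $v$ only after the previous one has settled.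
\item In \emph{Parallel-IDLA} all particles start at time $0$, and at each time step every unsettled particle makes one step. If several particles reach the same vacant vertex at the same time, exactly one of them settles and the others walk on.
\end{itemize}
The \emph{lifetime} of a particle is the number of steps it makes before it settles, and the \emph{dispersion time} $\mathcal D$ is the largest lifetime. Let $t_{\mathrm{seq}}(G,v)$ and $t_{\mathrm{par}}(G,v)$ be the expected dispersion times of the two processes, and let
\[
t_{\mathrm{seq}}(G)=\max_v t_{\mathrm{seq}}(G,v),\qquad t_{\mathrm{par}}(G)=\max_v t_{\mathrm{par}}(G,v).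
\]
The \emph{cover time} $t_{\mathrm{cov}}(G)$ is the maximum, over starting vertices, of the expected time for a simple random walk to visit every vertex. The conjecture posed in \cite{RSSS} is that every connected graph satisfies
\begin{equation}\label{eq:conj}
t_{\mathrm{par}}(G)\le t_{\mathrm{seq}}(G)+t_{\mathrm{cov}}(G).
\end{equation}

The cover time is the natural unit here. A particle whose walk has visited every vertex has settled, so on either schedule a single lifetime has mean at most $t_{\mathrm{cov}}(G)$. Both processes fill the same $n-1$ vacancies with the same walks, and \eqref{eq:conj} says that the choice of schedule costs at most one such lifetime. On the path with three vertices it costs nothing. From an endpoint, on both schedules, one particle settles in the middle after one step and the other must cross the path, which takes $4$ steps on average. From the middle the sequential process needs $3$ steps on average and the parallel process $1+\frac12\cdot4=3$. So $t_{\mathrm{seq}}=t_{\mathrm{par}}=4$, while $t_{\mathrm{cov}}=1+4=5$.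

Nevertheless \eqref{eq:conj} is false, already for the path $P_n$ on $n$ vertices. Throughout, $\log$ is the natural logarithm.

\begin{theorem}\label{thm:path}
Let $a=\pi^2/8$. There is a constant $C$ such that for all large $n$
\[
t_{\mathrm{seq}}(P_n)\le \frac{n^2}{a}(\log n-\log\log n)+Cn^2,\qquad
t_{\mathrm{par}}(P_n)\ge \frac{n^2}{a}\log n-Cn^2,\qquad
t_{\mathrm{cov}}(P_n)\le \frac54 n^2 .
\]
Hence $t_{\mathrm{par}}(P_n)-t_{\mathrm{seq}}(P_n)\ge\frac{8}{\pi^2}n^2\log\log n-2Cn^2$, which exceeds $t_{\mathrm{cov}}(P_n)$ for all large $n$, and \eqref{eq:conj} fails.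
\end{theorem}

The second theorem determines the order of the worst violation and rules out a repair of \eqref{eq:conj} by a constant factor.

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(i)] Every connected graph on $n\ge2$ vertices satisfies $t_{\mathrm{par}}(G)\le 2(\log_2n+3)\,t_{\mathrm{cov}}(G)$.
\item[(ii)] There is $c>0$ such that for all large $n$ some connected $n$-vertex graph has $t_{\mathrm{par}}-t_{\mathrm{seq}}\ge c\log n\cdot t_{\mathrm{cov}}$. Together with {\rm(i)}, the maximum of $(t_{\mathrm{par}}-t_{\mathrm{seq}})/t_{\mathrm{cov}}$ over connected $n$-vertex graphs is $\Theta(\log n)$.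
\item[(iii)] For all large $n$ some connected $n$-vertex graph has
\[
t_{\mathrm{par}}\ge\bigl(\tfrac12-o(1)\bigr)\log_2\log n\cdot(t_{\mathrm{seq}}+t_{\mathrm{cov}}).
\]
In particular $t_{\mathrm{par}}/t_{\mathrm{seq}}$ is unbounded.
\end{enumerate}
\end{theorem}

Both theorems come from one observation. A dispersion time is a maximum of lifetimes with exponential tails, and the maximum of $N$ independent exponential variables of mean $h$ has expectation $h(1+\frac12+\dots+\frac1N)$, about $h\log N$. An additive error of order $h$ corresponds to a constant factor in $N$. So \eqref{eq:conj} predicts that about equally many particles compete for the longest lifetime on the two schedules. They do not. The sequential schedule decides in advance which particles get the hard tasks, namely the last ones, while on the parallel schedule every particle is a candidate and the slowest one gets the hardest task.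

Section~\ref{sec:prelim} sets up the parallel process and proves Theorem~\ref{thm:general}(i). Section~\ref{sec:path} treats the path, and Section~\ref{sec:chain} constructs the graphs for Theorem~\ref{thm:general}(ii) and (iii).

\section{Free walks and the general upper bound}\label{sec:prelim}

Number the particles $0,1,\dots,n-1$, where particle $0$ settles at the origin at time $0$. The trajectories of the particles are dependent, because one particle stops where the others have left a vacancy. To recover independence we take independent simple random walks $W_1,\dots,W_{n-1}$ from the origin that run forever, the \emph{free walks}, and let particle $i$ follow $W_i$ until it settles. In Parallel-IDLA ties are broken by any rule that depends only on the past and on independent randomness. Let $\mathcal F_t$ be generated by the free walks and the tie-breaking up to time $t$. By the strong Markov property, given $\mathcal F_T$ for a finite stopping time $T$, the walks $(W_i(T+s))_{s\ge0}$ are independent simple random walks from the positions $W_i(T)$. This is the only place where the condition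 on the tie-breaking rule enters. A step ``at time $r$'' leads from the position at time $r-1$ to the position at time $r$. In Parallel-IDLA the lifetime of a particle is the time at which it settles, so $\mathcal D$ is the first time at which no particle is unsettled. Two facts about Parallel-IDLA are used throughout.
\begin{itemize}
\item[(P1)] If particle $i$ is unsettled at time $t$, every vertex visited by $W_i$ up to time $t$ is occupied at time $t$. (When $W_i$ reached a vacant vertex, some particle settled there.)
\item[(P2)] At every time the number of unsettled particles equals the number of vacant vertices.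
\end{itemize}

We also need the Chernoff bounds. Let $X$ be a sum of independent indicator variables. Then
\begin{equation}\label{eq:chernoff}
\mathbb P(X\ge2\mu)\le e^{-\mu/3}\ \text{ if }\mathbb EX\le\mu,\qquad
\mathbb P(X\le\nu/2)\le e^{-\nu/8}\ \text{ if }\mathbb EX\ge\nu .
\end{equation}
Indeed $\mathbb E\,2^X\le e^{\mathbb EX}$ and $\mathbb E\,2^{-X}\le e^{-\mathbb EX/2}$, so Markov's inequality bounds the two probabilities by $(e/4)^\mu$ and $(2/e)^{\nu/2}$.

\begin{proof}[Proof of Theorem~\ref{thm:general}(i)]
Let $b=\lfloor2t_{\mathrm{cov}}(G)\rfloor$. From any starting vertex, Markov's inequality shows that a walk fails to cover $G$ in $b$ steps with probability at most $t_{\mathrm{cov}}(G)/(b+1)<\frac12$. By the Markov property at the times $b,2b,\dots$, it has not covered $G$ by time $kb$ with probability at most $2^{-k}$. If particle $i$ is unsettled at time $t$, some vertex is vacant by (P2), and $W_i$ has not visited it by (P1). Hence $\mathbb P(\mathcal D>kb)\le\min(1,n2^{-k})$. The terms with $k<\lceil\log_2n\rceil$ are at most $1$ and the others sum to at most $2$, so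
\[
\mathbb E\mathcal D\le b\sum_{k\ge0}\mathbb P(\mathcal D>kb)\le b\,(\lceil\log_2n\rceil+2)\le2(\log_2n+3)\,t_{\mathrm{cov}}(G).\qedhere
\]
\end{proof}

\section{The path}\label{sec:path}

Let $P_n$ have vertices $0,1,\dots,n-1$. Let $S$ be a simple random walk on $\mathbb Z$ and $X=|S|$ the \emph{reflecting walk} on $\{0,1,2,\dots\}$. Until it reaches $n-1$, the walk on $P_n$ moves like $X$. Let $\tau_k$ be the hitting time of $k$ by $X$. Since $S_t^2-t$ is a martingale, $\mathbb E_x\tau_k=k^2-x^2$ for $0\le x\le k$, and $S$ started at $x$ reaches $\{0,k\}$ in expected time $x(k-x)$. A walk on $P_n$ from $x$ covers the path by reaching one endpoint and then the other, so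
\[
t_{\mathrm{cov}}(P_n)=\max_x x(n-1-x)+(n-1)^2\le\tfrac54n^2,
\]
which is the third bound of Theorem~\ref{thm:path}.

\subsection{Four vertices, and what to expect on a long path}

Take $P_4$ with origin $0$. In Sequential-IDLA the lifetimes are independent copies of $\tau_1=1$, $\tau_2$ and $\tau_3$ from $0$. At even times before $\tau_2$ the walk is at $0$, and two steps lead to $2$ with probability $\frac12$. At odd times before $\tau_3$ the walk is at $1$, and two steps lead to $3$ with probability $\frac14$. Thus $\mathbb P(\tau_2>t)=2^{-\lfloor t/2\rfloor}$ for $t\ge0$ and $\mathbb P(\tau_3>t)=(\frac34)^{\lfloor (t-1)/2\rfloor}$ for $t\ge1$. Summing the products over $t=0$, over $t=2j\ge2$ and over $t=2j+1\ge1$ gives $\mathbb E\min(\tau_2,\tau_3)=1+\frac45+\frac85=\frac{17}5$, and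
\[
t_{\mathrm{seq}}(P_4,0)=\mathbb E\max(\tau_2,\tau_3)=4+9-\tfrac{17}5=\tfrac{48}5 .
\]
In Parallel-IDLA three particles step to $1$ and one settles. Let $E$ be the expected remaining time when two particles stand at $1$. With probability $\frac14$ both step to $0$ and return. With probability $\frac14$ both step to $2$, and the one that does not settle needs $9-4=5$ more steps on average. With probability $\frac12$ they split, and the one at $0$ needs $9$ more. So $E=1+\frac14(1+E)+\frac54+\frac92$, that is $E=\frac{28}3$, and $t_{\mathrm{par}}(P_4,0)=\frac{31}3>\frac{48}{5}$. The reason is visible: when vertex $2$ is taken, the survivor is at $0$ with conditional probability $\frac23$. The vacancy absorbs the leader and leaves the long task to the laggard. In the extreme form of this effect $\mathcal D$ would be the maximum of two independent copies of $\tau_3$. Their minimum has mean $1+2\cdot\frac{16}{7}=\frac{39}7$, so their maximum has mean $18-\frac{39}7=\frac{87}7$. The parallel value lies in between: $\frac{48}5<\frac{31}3<\frac{87}7$.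

On a long path the parallel process is close to the extreme form. We shall see that $\mathbb P(\tau_k>t)$ decays like $e^{-at/k^2}$. In Sequential-IDLA from $0$ the lifetimes are $\tau_1,\dots,\tau_{n-1}$. At the relevant time $t\approx\frac{n^2}a\log n$ we have $e^{-at/k^2}\approx e^{-at/n^2}e^{-2(n-k)\log n/n}$, so only the last $n/\log n$ or so particles compete, and $\mathcal D\approx\frac{n^2}a\log\frac n{\log n}$. In Parallel-IDLA the occupied interval is extended by the fast particles, and the number of vacancies decays geometrically on the time scale $n^2$. A given particle pays only a constant factor in probability for staying behind this moving frontier rather than behind $n-1$. So a constant fraction of all particles compete, and $\mathcal D\approx\frac{n^2}a\log n$.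

\subsection{Tails of the hitting time}

The two dispersion times differ only in the second-order term, so the rate of decay of $\mathbb P(\tau_k>t)$ must be exact in both directions. It is given by the principal eigenfunction of the walk killed at $k$. Put
\[
\varphi_k(x)=\cos\frac{\pi x}{2k},\qquad \lambda_k=\cos\frac\pi{2k}.
\]
The derivative of $-\log\cos x$ is $\tan x\ge x$. On $[0,\frac12]$ we have $\tan x\le2x$, hence $(\tan x)'\le1+4x^2$ and $\tan x\le x+4x^3$. Integrating, $\cos x\le e^{-x^2/2}$ on $[0,\frac\pi2]$ and $-\log\cos x\le\frac{x^2}2+x^4$ on $[0,\frac12]$. With $x=\frac\pi{2k}$,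
\begin{equation}\label{eq:lambda}
\lambda_k\le e^{-a/k^2}\quad(k\ge1),\qquad -\log\lambda_k\le\frac a{k^2}+\Bigl(\frac\pi{2k}\Bigr)^4\quad(k\ge4).
\end{equation}
We also use that for $r\ge1$
\begin{equation}\label{eq:local}
\max_y\mathbb P_0(S_r=y)\le r^{-1/2}.
\end{equation}
For $r\in\{2i-1,2i\}$ the maximum equals $\binom{2i}{i}4^{-i}=\prod_{l\le i}\frac{2l-1}{2l}\le\prod_{l\le i}\bigl(\frac{2l-1}{2l+1}\bigr)^{1/2}=(2i+1)^{-1/2}$.

\begin{lemma}\label{lem:cos}
Let $k\ge1$ and $0\le x<k$.
\begin{enumerate}
\item[(a)] For integers $t\ge0$, $\mathbb E_x[\varphi_k(X_t);\tau_k>t]=\lambda_k^t\varphi_k(x)$, and hence $\mathbb P_x(\tau_k>t)\ge\lambda_k^t\varphi_k(x)$.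
\item[(b)] For real $t\ge0$, $\mathbb P_x(\tau_k>t)\le12e^{-at/k^2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\frac12(\cos\theta(y+1)+\cos\theta(y-1))=\cos\theta\cos\theta y$ and the cosine is even, $\mathbb E_y\varphi_k(X_1)=\lambda_k\varphi_k(y)$ for all $y\ge0$. As $\varphi_k(k)=0$, removing the event $\{X_1=k\}$ does not change the left side, and the identity follows by induction on $t$. The inequality holds because $\varphi_k\le1$.

(b) The walk from $0$ must pass $x$ on its way to $k$, so it suffices to take $x=0$. Part (a) controls $\varphi_k(X_t)$, which is small near $k$. We therefore run the walk for $k^2$ further steps, which kills most of the mass near $k$. Let $y=k-d$ with $1\le d\le k$ and $r=k^2$. Started from $y$, the walk $|S|$ hits $k$ no later than $S$ does. The reflection principle gives $\mathbb P_0(\max_{s\le r}S_s\ge d)=\mathbb P_0(S_r\ge d)+\mathbb P_0(S_r<-d)$. Only $d$ of the $2d$ integers in $[-d,d)$ have the parity of $r$, so by \eqref{eq:local} and the concavity of the sine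
\[
\mathbb P_y(\tau_k>k^2)\le\mathbb P_0(-d\le S_r<d)\le\frac dk\le\sin\frac{\pi d}{2k}=\varphi_k(y).
\]
By the Markov property at an integer time $t$, part (a) and \eqref{eq:lambda},
\[
\mathbb P_0(\tau_k>t+k^2)\le\mathbb E_0[\varphi_k(X_t);\tau_k>t]=\lambda_k^t\le e^{-at/k^2}.
\]
Thus $\mathbb P_0(\tau_k>t)\le e^ae^{-at/k^2}$ for integers $t\ge k^2$, and for $t<k^2$ the right side exceeds $1$. Replacing a real $t$ by $\lfloor t\rfloor$ costs a factor at most $e^{a/k^2}\le e^a$, and $e^{2a}<12$.
\end{proof}

\subsection{The sequential process}

Since $t_{\mathrm{seq}}$ is a maximum over origins, the upper bound must hold for every origin.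

\begin{proposition}\label{prop:pathseq}
For large $n$ and every origin $v$, $t_{\mathrm{seq}}(P_n,v)\le\frac{n^2}a(\log n-\log\log n)+\frac{24}an^2$.
\end{proposition}

\begin{proof}
Particle $k$, for $1\le k\le n-1$, finds an occupied interval $[\alpha,\beta]\ni v$ with $\beta-\alpha=k-1$. If $\alpha=0$, its lifetime is $\tau_k$ for the reflecting walk from $v$; the case $\beta=n-1$ is the mirror image. Otherwise the particle moves like $S$ from $v$ and stops when $S$ hits $\alpha-1$ or $\beta+1$. The reflecting walk $|S-\alpha|$ starts at $v-\alpha<k$ and hits $k$ when $S$ hits $\beta+1$ or $\alpha-k\le\alpha-1$, which is not before the particle stops. In all cases Lemma~\ref{lem:cos}(b) shows that, given the past, the lifetime exceeds $s$ with probability at most $12e^{-as/k^2}$.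

The function $k\mapsto k^{-2}$ lies above its tangent at $n$, so $\frac1{k^2}\ge\frac1{n^2}+\frac{2(n-k)}{n^3}$. Write $u=as/n^2$ and $u_0=\log n-\log\log n$. For $u\ge u_0$ the union bound gives
\[
\mathbb P(\mathcal D>s)\le\sum_{k=1}^{n-1}12e^{-as/k^2}\le12e^{-u}\sum_{i\ge0}e^{-2u_0i/n}=\frac{12e^{-u}}{1-e^{-2u_0/n}}\le12e^{-u}\,\frac n{u_0},
\]
because $1-e^{-x}\ge x/2$ on $[0,1]$ and $2u_0/n\le1$. The factor $n/u_0$ is the number of competing particles. Integrating over $s\ge n^2u_0/a$ and using $e^{-u_0}=\frac{\log n}n$,
\[
\mathbb E\mathcal D\le\frac{n^2}au_0+\frac{12n^2}a\cdot\frac{\log n}{u_0}\le\frac{n^2}au_0+\frac{24n^2}a .\qedhere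
\]
\end{proof}

\subsection{The parallel process}

For a lower bound on $t_{\mathrm{par}}$ one origin suffices, and we take the endpoint $0$, so that there is a single frontier. Let $R_t$ be the largest occupied vertex at time $t$. By induction on $t$ the occupied set is $[0,R_t]$, the unsettled particles lie in it, and $R_{t+1}-R_t\in\{0,1\}$. By (P2) there are $n-1-R_t$ unsettled particles. As long as there is one, $R_t\le n-2$, so no unsettled particle ever stands at $n-1$, and we may take the free walks $W_i$ to be reflecting walks on $\{0,1,2,\dots\}$. A particle settles only by stepping beyond the frontier: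
\begin{itemize}
\item[(P3)] a particle unsettled at time $s$ with $W_i(r)\le R_{r-1}$ for all $s<r\le t$ is unsettled at time $t$.
\end{itemize}

The difficulty is that $R$ depends on all walks, so the events ``$W_i$ stays behind $R$'' are not independent. We replace $R$ by a deterministic staircase that lies below it with overwhelming probability. Let $j^*$ be the largest integer $j$ with $e^{-aj}\ge1/\log n$; then $4\le j^*\le\log\log n$ for large $n$. Put
\[
K_j=\lfloor n(1-24e^{-aj})\rfloor-1\quad(4\le j\le j^*),\qquad \mathcal E=\{R_{jn^2}\ge K_j\text{ for }4\le j\le j^*\}.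
\]
The staircase can stop at $j^*$: a barrier at distance about $n/\log n$ from the end changes the rate $a/n^2$ by a relative amount $O(1/\log n)$, which costs a constant factor over the time $n^2\log n$. Since $ne^{-aj}\ge1$ and $25e^{-4a}<\frac14$,
\begin{equation}\label{eq:Kj}
K_j+1\ge n(1-25e^{-aj})\ge\tfrac34n .
\end{equation}

\begin{lemma}\label{lem:front}
$\mathbb P(\mathcal E^c)\le j^*e^{-4n/\log n}$.
\end{lemma}

\begin{proof}
Let $Y_t$ be the number of walks $W_i$ that have not hit $n-1$ by time $t$. The walk of an unsettled particle has not hit $n-1$, so $n-1-R_t\le Y_t$. By Lemma~\ref{lem:cos}(b), $Y_{jn^2}$ is binomial with mean at most $12ne^{-aj}$, and \eqref{eq:chernoff} gives $\mathbb P(Y_{jn^2}\ge24ne^{-aj})\le e^{-4ne^{-aj}}\le e^{-4n/\log n}$. Off this event $R_{jn^2}>n-1-24ne^{-aj}\ge K_j$.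
\end{proof}

The staircase says nothing about early times, when the frontier is close to the origin. We therefore start counting when the frontier reaches the middle of the path. Let $K=\lfloor n/2\rfloor$ and let $T$ be the first time with $R_T=K$. A particle next to the barrier survives with probability of order $1/n$ only, as the factor $\varphi_k(x)$ in Lemma~\ref{lem:cos}(a) suggests, so we need many particles at a distance of order $n$ from $K$. Put $\eta=1/2048$ and let $U$ be the set of particles that are unsettled at time $T$ and lie in $[0,K-\eta n]$.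

\begin{lemma}\label{lem:positions}
For large $n$, $\mathbb P(|U|<n/4)\le\mathbb P(\mathcal E^c)+e^{-n/60}+(4n^2+1)e^{-n/48}$.
\end{lemma}

\begin{proof}
We confine $T$ to a window $[\delta n^2,4n^2]$, with $\delta=10^{-3}$, in which the free walks are spread out. On $\mathcal E$ we have $T\le4n^2$, since $K_4\ge K$ by \eqref{eq:Kj}.

Suppose that $T\le s:=\lfloor\delta n^2\rfloor$. Then all vertices of $[K/2,K]$ are occupied at time $s$, and there are at least $K/2\ge n/6$ of them. So at least $n/6$ walks satisfy $\max_{r\le s}W_i(r)\ge K/2$. By Kolmogorov's inequality $\mathbb P_0(\max_{r\le s}|S_r|\ge x)\le s/x^2$, each walk does so with probability at most $4s/K^2\le36\delta<\frac1{20}$. By \eqref{eq:chernoff} with $\mu=n/20$, $\mathbb P(T\le s)\le e^{-n/60}$.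

Fix an integer $s\in[\delta n^2,4n^2]$. The strip $(K-\eta n,K]$ contains at most $\eta n+1$ integers, so \eqref{eq:local} gives, for $n\ge2048$,
\[
\mathbb P\bigl(W_i(s)\in(K-\eta n,K]\bigr)\le(\eta n+1)\frac2{\sqrt{\delta}\,n}\le64\Bigl(\eta+\frac1n\Bigr)\le\frac1{16}.
\]
By \eqref{eq:chernoff} with $\mu=n/16$, at least $n/8$ walks are in the strip at time $s$ with probability at most $e^{-n/48}$, and we take a union over the at most $4n^2+1$ values of $s$.

Outside these three events, fewer than $n/8$ walks are in the strip at time $T$. At that time $n-1-K\ge\frac n2-1$ particles are unsettled, all in $[0,K]$, so $|U|\ge\frac n2-1-\frac n8\ge\frac n4$.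
\end{proof}

Fix an integer $t$ with $j^*n^2\le t\le\frac{n^2}a\log n$ and split $(T,T+t]$ into consecutive phases $3,4,\dots,j^*$ of lengths
\[
w_3=4n^2,\qquad w_j=n^2\quad(4\le j<j^*),\qquad w_{j^*}=t-j^*n^2,
\]
so that phase $j\ge4$ starts at time $T+jn^2$. Put $K_3=K$; then $K_3\le K_4\le\dots\le K_{j^*}$. A particle $i\in U$ \emph{survives} if $W_i\le K_j$ throughout phase $j$, for every $j$. On $\mathcal E$ the frontier is at least $K_j$ at the start of phase $j$, because $R_T=K_3$ and $R_{T+jn^2}\ge R_{jn^2}\ge K_j$ for $j\ge4$. By (P3), on $\mathcal E$ a survivor is unsettled at time $T+t$, and then $\mathcal D>t$.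

\begin{lemma}\label{lem:survive}
There is a constant $c_1>0$ such that for large $n$, given $\mathcal F_T$, each particle of $U$ survives with probability at least $c_1e^{-at/n^2}$, independently of the others.
\end{lemma}

\begin{proof}
Independence holds because survival of $i$ depends only on $W_i$ after time $T$. Let $k_j=K_j+1$. We claim that a walk at $y<k_j$ at the start of phase $j$ respects the barriers of phases $j,\dots,j^*$ with probability at least $\varphi_{k_j}(y)\prod_{i\ge j}\lambda_{k_i}^{w_i}$. For $j=j^*$ this is Lemma~\ref{lem:cos}(a). For $j<j^*$, a walk that respects the barrier of phase $j$ ends the phase at some $y'<k_j\le k_{j+1}$, where $\varphi_{k_{j+1}}(y')\ge\varphi_{k_j}(y')$. The claim for $j+1$ and the identity in Lemma~\ref{lem:cos}(a) give the claim for $j$. For $x\le K-\eta n$, concavity gives $\varphi_{k_3}(x)\ge\frac{K+1-x}{K+1}\ge\eta$. So the survival probability is at least $q=\eta\prod_{j=3}^{j^*}\lambda_{k_j}^{w_j}$.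

We bound $-\log q$ by \eqref{eq:lambda}. All $k_j$ are at least $n/2$ and $\sum_jw_j=t\le n^2\log n$, so the quartic terms add up to at most $\pi^4n^{-2}\log n\le1$. Phase $3$ contributes $4n^2a/k_3^2\le16a$. For $j\ge4$, \eqref{eq:Kj} and the inequality $(1-x)^{-2}\le1+4x$ on $[0,\frac14]$ (convexity, and $\frac{16}9\le2$) give $a/k_j^2\le\frac a{n^2}(1+100e^{-aj})$. Finally $e^{-aj^*}\le e^a/\log n$ by the choice of $j^*$, and $aw_{j^*}/n^2\le\log n$. Hence
\[
-\log q\le\log\frac1\eta+1+16a+\frac{at}{n^2}+100a\sum_{j\ge4}e^{-aj}+100e^a=\frac{at}{n^2}+O(1).\qedhere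
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:path}]
The first bound is Proposition~\ref{prop:pathseq} and the third was shown at the start of the section. For the second, let $t_y=\lfloor\frac{n^2}a(\log n-y)\rfloor$ for $0\le y\le\log n$. If $y\le\frac12\log n$, then $t_y\ge j^*n^2$ for large $n$ and Lemma~\ref{lem:survive} applies with $t=t_y$. The event $\{|U|\ge n/4\}$ lies in $\mathcal F_T$, and on it the conditional probability of no survivor is at most $\exp(-\frac n4c_1e^{-at_y/n^2})\le\exp(-c_2e^y)$ with $c_2=c_1/4$. So
\[
\mathbb P(\mathcal D\le t_y)\le e^{-c_2e^y}+\epsilon_n,\qquad\epsilon_n=\mathbb P(\mathcal E^c)+\mathbb P(|U|<n/4),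
\]
and $\epsilon_n\log n\to0$ by Lemmas~\ref{lem:front} and~\ref{lem:positions}. For $y\ge\frac12\log n$ we use that $\mathbb P(\mathcal D\le t_y)$ is nonincreasing in $y$, hence at most $e^{-c_2\sqrt n}+\epsilon_n$. Substituting $s=\frac{n^2}a(\log n-y)$ in $\mathbb E\mathcal D=\int_0^\infty\mathbb P(\mathcal D>s)\,ds$,
\begin{align*}
\mathbb E\mathcal D&\ge\frac{n^2}a\Bigl[\log n-\int_0^{\log n}\mathbb P(\mathcal D\le t_y)\,dy\Bigr]\\
&\ge\frac{n^2}a\Bigl[\log n-\int_0^\infty e^{-c_2e^y}\,dy-\bigl(e^{-c_2\sqrt n}+\epsilon_n\bigr)\log n\Bigr].
\end{align*}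
The integral is finite and the last term tends to $0$, so $t_{\mathrm{par}}(P_n)\ge\frac{n^2}a\log n-Cn^2$ for a suitable $C\ge24/a$. Subtracting the first bound gives the last assertion, as $1/a=8/\pi^2$.
\end{proof}

\section{Chains of cliques}\label{sec:chain}

\subsection{The idea: a maximum against a sum}

On the path the numbers of competing particles differ by a factor $\log n$. To gain $\log n\cdot t_{\mathrm{cov}}$ we need an effect of the same order as the dispersion time itself. Take a large clique $A$ on $m$ vertices, attach a path $p_0p_1p_2\cdots$ at a vertex $p_0\in A$, and hang much smaller cliques $B_1,\dots,B_J$ of sizes $s_1\gg\dots\gg s_J$ on the path at distances $d_1<\dots<d_J$ (Figure~\ref{fig:chain}). A walk spends nearly all its time in $A$. It leaves $A$ about once in $m^2$ steps, and an excursion reaches $p_d$ with probability $1/d$. So the hitting time of $p_d$ is roughly exponential with mean $m^2d$. A walk that enters $B_j$ typically visits all of $B_j$ before it leaves, so a particle does not pass a clique that has a vacancy.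

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0) circle (1.75); \node at (-0.1,0) {$A$};
\draw (2.8,0.8) circle (0.95); \node at (2.8,0.95) {$B_1$};
\draw (4,-0.55) circle (0.7); \node at (4,-0.65) {$B_2$};
\draw (6.4,0.35) circle (0.5); \node at (6.4,0.45) {$B_3$};
\draw[thick] (1.6,0) -- (6.4,0);
\foreach \x in {1.6,2.8,4,5.2,6.4} \fill (\x,0) circle (0.06);
\node at (1.3,-0.25) {$p_0$}; \node at (2.8,-0.4) {$p_1$}; \node at (4.1,0.4) {$p_2$};
\node at (5.2,-0.3) {$p_3$}; \node at (6.4,-0.4) {$p_4$};
\end{tikzpicture}
\caption{The chain of cliques for $J=3$. Each circle is a clique that meets the path $p_0p_1p_2p_3p_4$ in one vertex. The clique $A$ has $m$ vertices, and $B_1,B_2,B_3$ have about $m/\log m$, $m^{1/2}$ and $m^{1/4}$ vertices.}\label{fig:chain}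
\end{figure}

In Sequential-IDLA about $s_j$ particles must reach $p_{d_j}$, each with its own clock started at zero, so $\mathcal D\approx m^2\max_jd_j\log s_j$. In Parallel-IDLA the cliques fill in order. While $B_j$ fills, the number of waiting particles drops from about $s_j$ to about $s_{j+1}$ at rate $1/(m^2d_j)$, and there is only one clock, so $\mathcal D\approx m^2\sum_jd_j\log(s_j/s_{j+1})$ with $s_{J+1}\approx1$. Choose $s_j\approx m^{1/d_j}$, which makes all terms of the maximum equal to $\log m$, and $d_j=2^{j-1}$, which makes each term of the sum equal to $\frac12\log m$ and the last one $\log m$. For $J=2$ this reads $m^2\log m$ against $\frac32m^2\log m$, while the cover time is of order $m^2$.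

\subsection{The graphs and the three estimates}

Let $n$ be large and let $J\ge2$ be an integer with $2^{J-1}\le\log n/(\log\log n)^2$. Put $d_0=0$ and $d_j=2^{j-1}$ for $1\le j\le J$. The graph $G$ consists of a clique $A$ on $m$ vertices, a path $p_0p_1\cdots p_{d_J}$ that meets $A$ only in $p_0$, and for $1\le j\le J$ a clique $B_j$ on $s_j$ vertices that contains $p_{d_j}$ and is otherwise disjoint from everything else. We call $p_0$ the \emph{gateway} of $A$ and $p_{d_j}$ the gateway of $B_j$. With $\ell=\log m$ the sizes satisfy
\[
m/\ell\le s_1\le2m/\ell,\qquad s_j=\lfloor m^{1/d_j}\rfloor\quad(2\le j\le J).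
\]
\emph{Level} $0$ is $\Lambda_0=A$, and level $j\ge1$ is $\Lambda_j=\{p_i:d_{j-1}<i\le d_j\}\cup B_j$. Let $N_j=\sum_{i\ge j}|\Lambda_i|$ for $1\le j\le J$, and $N_{J+1}=0$.

The freedom in $s_1$ lets $G$ have exactly $n$ vertices. The number of vertices is $r(m)+s_1$, where $r(m)=m+\sum_{j\ge2}(\lfloor m^{1/d_j}\rfloor-1)+d_J-1$. We have $m\le r(m)\le m+J\sqrt m+d_J$ and $r(m+1)-r(m)\le J$. Let $m$ be the largest integer with $r(m)+\lceil m/\log m\rceil\le n$. Since $J,d_J\le\log n$, the value $\lfloor n/2\rfloor$ satisfies this inequality, so $m\ge\lfloor n/2\rfloor$. Put $s_1=n-r(m)$. Then $s_1\ge m/\ell$, and maximality gives $s_1<J+\lceil (m+1)/\ell\rceil\le J+m/\ell+2\le2m/\ell$. Consequently $m\le n\le m+J\sqrt m+d_J+2m/\ell$, so $m=(1+o(1))n$, $n\le2m$ and $\ell=(1+o(1))\log n$.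

From now on ``$n$ large'' is understood, and every $o(1)$ is uniform in $J$.

\begin{proposition}\label{prop:chain}
The graph $G$ satisfies
\[
t_{\mathrm{seq}}\le(1+o(1))\,m^2\ell,\qquad t_{\mathrm{cov}}\le11Jd_J\,m^2,\qquad t_{\mathrm{par}}\ge(1-o(1))\,\frac{J+1}2\,m^2\ell .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:general}(ii) and (iii) from Proposition~\ref{prop:chain}]
For (ii) take $J=2$, so $d_J=2$. Then $t_{\mathrm{par}}-t_{\mathrm{seq}}\ge(\frac12-o(1))m^2\ell$ and $t_{\mathrm{cov}}\le44m^2$, so $t_{\mathrm{par}}-t_{\mathrm{seq}}\ge(\frac1{88}-o(1))\log n\cdot t_{\mathrm{cov}}$. The matching upper bound is (i), since $t_{\mathrm{seq}}\ge0$. For (iii) take $J=1+\lfloor\log_2\frac{\log n}{(\log\log n)^2}\rfloor$. Then $\frac{J+1}2=(\frac12+o(1))\log_2\log n$ and $Jd_J=O(\log n/\log\log n)=o(\ell)$. Hence $t_{\mathrm{seq}}+t_{\mathrm{cov}}\le(1+o(1))m^2\ell$, and the bound on $t_{\mathrm{par}}$ gives (iii).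
\end{proof}

The proof of Proposition~\ref{prop:chain} uses the parameters through the following facts.
\begin{itemize}
\item[(F1)] $d_J\le2\ell/(\log\ell)^2\le\ell$, $J\le2\log\ell$, and $\ell^5\le s_j\le m$ for all $j$.
\item[(F2)] $s_j\le N_j\le2s_j$ for all $j$.
\item[(F3)] $\sum_js_j^2\le5m^2/\ell^2$.
\end{itemize}
For (F1), $\ell\le\log n\le2\ell$ gives the bound on $d_J$, then $J=1+\log_2d_J\le2\log\ell$, and $m^{1/d_J}\ge e^{(\log\ell)^2/2}\ge\ell^5+1$. For (F2), if $i>j\ge2$ then $s_i\le(m^{1/d_j})^{1/2}\le(s_j+1)^{1/2}$, so $N_j\le s_j+J(s_j+1)^{1/2}+d_J\le2s_j$ by (F1); and $N_1\le s_1+J\sqrt m+d_J\le2s_1$. For (F3), $\sum_js_j^2\le4m^2/\ell^2+Jm$.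

The restriction on $J$ is used in two ways: $s_j\ge\ell^5$ makes the particles that slip past an unfilled clique negligible, and $d_J\log\ell=o(\ell)$ controls the error terms. Some restriction is necessary, since $\lfloor m^{1/d}\rfloor=1$ once $d>\ell/\log2$. Taking $s_1$ of order $m/\ell$ rather than $m$ yields (F3), which says that $A$ carries almost all edges.

\subsection{Hitting times and the sequential process}

Let $\tau_w$ be the hitting time of the vertex $w$. Put a unit resistor on each edge and let $R(x,w)$ be the effective resistance. We recall three textbook facts: a walk from $x\ne w$ visits $x$ on average $\deg(x)R(x,w)$ times before $\tau_w$, counting time $0$; $R$ satisfies the triangle inequality; and deleting edges does not decrease $R$. By the last fact $R(p_i,p_k)\le|i-k|$. Two vertices of a clique of size $s$ are joined by an edge in parallel with $s-2$ paths of length two, of total conductance $1+\frac{s-2}2$, so their resistance is at most $2/s$.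

\begin{lemma}\label{lem:hit}
If $w$ lies in levels $\le j$, where $1\le j\le J$, then $\max_v\mathbb E_v\tau_w\le h_j:=m^2d_j(1+15/\ell)$.
\end{lemma}

\begin{proof}
From any start the expected number of visits to $x$ before $\tau_w$ is at most its value from $x$, so $\mathbb E_v\tau_w\le\sum_x\deg(x)R(x,w)$. The degrees in $A$ sum to $m(m-1)+1\le m^2$, and going through the gateways gives $R(x,w)\le\frac2m+d_j+\frac2{\ell^5}$ for $x\in A$. The degrees outside $A$ sum to at most $\sum_js_j^2+2d_J\le6m^2/\ell^2$ by (F3), and $R\le d_J+\frac4{\ell^5}\le2d_J\le2\ell$ for every pair of vertices. Thus $\mathbb E_v\tau_w\le m^2(d_j+\frac2m+\frac2{\ell^5}+\frac{12}\ell)\le h_j$.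
\end{proof}

For $J=2$ we must separate $\frac32m^2\ell$ from $m^2\ell$. The block argument of Section~\ref{sec:prelim} turns a mean $h$ into a tail that halves every $2h$ steps, which loses the factor $2/\log2>\frac32$ in the rate. The next lemma loses only a factor $1-\varepsilon$.

\begin{lemma}\label{lem:tail}
Let $\tau=\tau_w$ and suppose $\mathbb E_v\tau\le h$ for all $v$. Then for $0<\varepsilon<1$, real $s\ge0$ and all $v$,
\[
\mathbb P_v(\tau>s)\le\varepsilon^{-1}\Bigl(1+\frac{1-\varepsilon}h\Bigr)^{-s}.
\]
\end{lemma}

\begin{proof}
The number of $k$-subsets of $\{0,\dots,\tau-1\}$ is $\binom\tau k$, so $\mathbb E_v\binom\tau k=\sum_{0\le t_1<\dots<t_k}\mathbb P_v(\tau>t_k)$. On $\{\tau>t_{k-1}\}$, with the walk at $x$ at time $t_{k-1}$, the conditional probabilities of $\{\tau>t_k\}$ sum over $t_k>t_{k-1}$ to $\mathbb E_x\tau-1\le h$. By induction $\mathbb E_v\binom\tau k\le h^k$. With $\gamma=(1-\varepsilon)/h$ we get $\mathbb E_v(1+\gamma)^\tau=\sum_k\gamma^k\mathbb E_v\binom\tau k\le(1-\gamma h)^{-1}=\varepsilon^{-1}$, and Markov's inequality finishes the proof.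
\end{proof}

\begin{proof}[Proof of the bound on $t_{\mathrm{seq}}$]
Fix any origin. We do not need to know where the vacancies are; counting shows that a particle facing many vacancies has one close to $A$. Put $N_1'=n$ and $N_j'=N_j$ for $j\ge2$, and for $1\le r\le n-1$ let $j(r)=\max\{j:N_j'\ge r\}$. The levels above $j(r)$ contain fewer than $r$ vertices, so the particle that starts when $r$ vertices are vacant has a vacancy $w$ in levels $\le j(r)$, and its lifetime is at most $\tau_w$. By Lemmas~\ref{lem:hit} and~\ref{lem:tail} with $\varepsilon=1/\ell$, given the past, the lifetime exceeds $s$ with probability at most $\ell e^{-\mu_{j(r)}s}$, where $\mu_j=\log\bigl(1+(1-\frac1\ell)/h_j\bigr)$. Since $\log(1+x)\ge\frac x{1+x}$,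
\[
\mu_j^{-1}\le\frac{h_j}{1-1/\ell}+1\le m^2d_j\Bigl(1+\frac{20}\ell\Bigr).
\]
At most $N_j'$ values of $r$ have $j(r)=j$, and $\log N_j'\le\ell/d_j+1$ by $n\le2m$ and (F2). Let $s^*=\max_j\mu_j^{-1}(\ell/d_j+1+2\log\ell)$, so that $N_j'e^{-\mu_js^*}\le\ell^{-2}$ for all $j$. Integrating the union bound over $s\ge s^*$ and using $\sum_jd_j\le2d_J$,
\[
\mathbb E\mathcal D\le s^*+\sum_j\frac{\ell N_j'e^{-\mu_js^*}}{\mu_j}\le m^2\Bigl(1+\frac{20}\ell\Bigr)\bigl(\ell+d_J(1+2\log\ell)\bigr)+\frac{4m^2d_J}\ell .
\]
This is $(1+o(1))m^2\ell$, because $d_J\log\ell\le2\ell/\log\ell$ by (F1).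
\end{proof}

\subsection{Covering a clique, and the cover time}

\begin{lemma}\label{lem:clique}
Let $Q$ be $A$ or some $B_j$, with size $s$ and gateway $p$, and let $H=\lceil3(s+1)\log s\rceil$. With probability at least $1-\frac{10\log s}s$, a walk from $p$ stays in $Q$ for $H$ steps and visits every vertex of $Q$ in this time. In particular it leaves $Q$ before covering $Q$ with probability at most $\frac{10\log s}s$.
\end{lemma}

\begin{proof}
The walk can leave $Q$ only from $p$, and at most two edges at $p$ leave $Q$. From a vertex of $Q\setminus\{p\}$ the walk steps to $p$ with probability $\frac1{s-1}$. So for every starting vertex in $Q$ and every $t\ge1$,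
\begin{equation}\label{eq:gate}
\mathbb P(W(t)=p\text{ and }W\text{ has not left }Q\text{ by time }t)\le\frac1{s-1}.
\end{equation}
From $p$ the walk leaves with probability at most $\frac2{s+1}$, so it leaves within $H$ steps with probability at most $\frac2{s+1}(1+\frac H{s-1})=(6+o(1))\frac{\log s}s$ as $s\to\infty$. Fix $w\in Q$. From every vertex of $Q\setminus\{w\}$ the walk steps to $w$ with probability at least $\frac1{s+1}$, so it stays in $Q\setminus\{w\}$ for $H$ steps with probability at most $e^{-H/(s+1)}\le s^{-3}$. A union over $w$ gives $s^{-2}$. Since $s\ge\ell^5$ is large, the two bounds sum to at most $\frac{10\log s}s$.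
\end{proof}

\begin{proof}[Proof of the bound on $t_{\mathrm{cov}}$]
By Lemma~\ref{lem:hit} all expected hitting times are at most $h=2m^2d_J$. A walk that hits $p_0$ and then $p_{d_J}$ has visited every $p_i$, since the edges of the path are bridges; this takes expected time at most $2h$. To cover one of the $J+1$ cliques, repeat the trial ``go to the gateway, then make $H$ steps'' until the clique is covered. Here $H\le m^2$ because $s\le m$. Given the past, a trial has expected length at most $h+m^2$ and succeeds with probability at least $\frac12$ by Lemma~\ref{lem:clique}, so the $k$-th trial is needed with probability at most $2^{-(k-1)}$ and the expected total is at most $2(h+m^2)$. As $J,d_J\ge2$,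
\[
t_{\mathrm{cov}}\le4d_Jm^2+(J+1)(4d_J+2)m^2\le\bigl(2+\tfrac32\cdot5\bigr)Jd_Jm^2\le11Jd_Jm^2.\qedhere
\]
\end{proof}

\subsection{The parallel process: levels fill in order}

Take the origin $v_0\in A\setminus\{p_0\}$. Let $\sigma_j$ be the first time at which levels $0,\dots,j$ are all occupied, so $\sigma_0\le\dots\le\sigma_J=\mathcal D$. We want to show that $\sigma_j-\sigma_{j-1}$ is about $m^2d_j\log(s_j/s_{j+1})$. This requires that at time $\sigma_{j-1}$ many particles are still waiting in levels $\le j-1$. It could fail only if many particles had crossed into level $j$ too early, so we count those.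

For $1\le j\le J$ say that a particle \emph{leaks into level $j$} if it steps from $p_{d_{j-1}}$ to $p_{d_{j-1}+1}$ at some time $r\le\sigma_{j-1}$ and is unsettled at time $r-1$. Let $L_j$ be the number of such particles, and let $U_j$ be the set of particles that are unsettled at time $\sigma_{j-1}$ and did not leak into level $j$. The edge $p_{d_{j-1}}p_{d_{j-1}+1}$ is a bridge between levels $\le j-1$ and levels $\ge j$. So every particle in levels $\ge j$ at time $\sigma_{j-1}$, settled or not, has leaked, and the particles of $U_j$ are then in levels $\le j-1$. At time $\sigma_{j-1}$ all vacancies are in levels $\ge j$, and their number is between $N_j-L_j$ and $N_j$. By (P2) the same holds for the number of unsettled particles, of which at most $L_j$ have leaked: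
\begin{equation}\label{eq:Uj}
N_j-2L_j\le|U_j|\le N_j .
\end{equation}

\begin{lemma}\label{lem:leak}
With probability $1-o(1)$, $|U_j|\ge s_j/2$ for all $1\le j\le J$.
\end{lemma}

\begin{proof}
\emph{Leaks into level $1$.} The clique $A$ fills in time about $m\ell$, much less than the time $m^2$ that a walk needs to leave it. Let $t_0=\lceil4m\ell\rceil$ and let $Y$ be the number of free walks that visit $p_1$ by time $t_0$. A walk first leaves $A$ by a step from $p_0$, which has degree $m$, so \eqref{eq:gate} and $v_0\ne p_0$ give $\mathbb EY\le nt_0/(m(m-1))\le9\ell$. On $\{\sigma_0\le t_0\}$ we have $L_1\le Y$. Suppose now that $\sigma_0>t_0$ and $Y\le\ell^3$. At time $t_0$ at most $m-1$ particles are settled in $A$ and at most $Y$ have left $A$. The remaining particles, at least $n-(m-1)-Y=N_1+1-Y\ge1$ of them, are unsettled and have never left $A$. By (P1) the walk of such a particle has stayed in $A\setminus\{w\}$ for a vacant $w\in A$. Each step from $A\setminus\{w\}$ hits $w$ with probability at least $\frac1m$, so this has probability at most $nm(1-\frac1m)^{t_0}\le2m^{-2}$. Hence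 $\mathbb P(L_1>\ell^3)\le9\ell^{-2}+2m^{-2}$.

\emph{From level $j$ to level $j+1$.} Let $1\le j<J$ and let particle $i$ leak into level $j+1$ but not into level $j$. It steps from $p_{d_j}$ to $p_{d_j+1}$ at a time $r\le\sigma_j$ and is unsettled at time $r-1$. It crossed the bridge into level $j$ at an earlier time $r'\le r-1$, and $r'>\sigma_{j-1}$ because it did not leak into level $j$. So $i\in U_j$ and $r-1>\sigma_{j-1}$. Let $e_i$ be the first time $\ge\sigma_{j-1}$ at which $W_i$ is at $p_{d_j}$, and let $f_i$ be the first time after $e_i$ at which $W_i$ is outside $B_j$. Then $e_i\le r-1$ and $f_i\le r$. Suppose that $W_i$ covers $B_j$ during $[e_i,f_i-1]$. Then by time $r-1$ it has visited all of $B_j$ and, on its way to $p_{d_j}$, all $p_k$ with $d_{j-1}<k\le d_j$. By (P1) level $j$ is full at time $r-1$. The lower levels are full since $r-1>\sigma_{j-1}$. So $\sigma_j\le r-1$, contradicting $r\le\sigma_j$. Therefore $W_i$, started from the gateway at time $e_i$, leaves $B_j$ before covering it. This is an event about the free walk alone, and given $\mathcal F_{\sigma_{j-1}}$ its probability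 is at most $\frac{10\log s_j}{s_j}$ by Lemma~\ref{lem:clique}. Summing over $i\in U_j$ and using \eqref{eq:Uj}, (F1) and (F2),
\[
\mathbb E\,(L_{j+1}-L_j)^+\le2s_j\cdot\frac{10\log s_j}{s_j}\le20\ell .
\]

\emph{Conclusion.} We have $\max_jL_j\le L_1+\sum_{j<J}(L_{j+1}-L_j)^+$, and the sum exceeds $\ell^3$ with probability at most $20J\ell^{-2}=o(1)$. So with probability $1-o(1)$ all $L_j$ are at most $2\ell^3\le s_j/4$, and then $|U_j|\ge s_j/2$ by \eqref{eq:Uj} and (F2).
\end{proof}

\subsection{The parallel process: each level takes long}

A waiting particle stays unsettled essentially as long as it avoids the gateway $p_{d_j}$. We need a lower bound on the probability of this with the exact rate $1/(m^2d_j)$. As on the path, it comes from a function that behaves like an eigenfunction of the killed walk: nearly constant on $A$, where the walk spends its time, and linear along the path.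

\begin{lemma}\label{lem:avoid}
Let $1\le j\le J$ and $\theta_j=1-\frac1{(m-1)^2d_j}$. For $x$ in levels $\le j-1$ and integers $t\ge0$, the walk from $x$ avoids $p_{d_j}$ for $t$ steps with probability at least $\frac13\theta_j^t$.
\end{lemma}

\begin{proof}
Put $d=d_j$ and $\beta=\frac1{(m-1)d}$, and let $\Gamma$ be the component of $G-p_d$ that contains $A$. Define $f=1$ on $A\setminus\{p_0\}$, $f(p_i)=(1-\beta)(1-\frac id)$ for $0\le i<d$, $f=f(p_{d_k})$ on $B_k$ for $k<j$, and $f=0$ off $\Gamma$. Let $Mf(x)$ be the average of $f$ over the neighbors of $x$. We check that $Mf\ge\theta_jf$ on $\Gamma$.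
\begin{itemize}
\item At $p_i$ with $1\le i<d$, the values at $p_{i-1}$ and $p_{i+1}$ average to $f(p_i)$, and any other neighbor has the value $f(p_i)$. On $B_k\setminus\{p_{d_k}\}$ all neighbors have the same value as the vertex. In both cases $Mf=f$.
\item On $A\setminus\{p_0\}$, $Mf=\frac{(m-2)+(1-\beta)}{m-1}=1-\frac\beta{m-1}=\theta_j=\theta_jf$.
\item At $p_0$, of degree $m$, use $(1-\beta)(1-\frac1d)\ge1-\beta-\frac1d$ and $\frac1d=(m-1)\beta$:
\[
Mf(p_0)=\frac{(m-1)+(1-\beta)(1-\frac1d)}m\ge1-\frac{\beta+(m-1)\beta}m=1-\beta=f(p_0).
\]
\end{itemize}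
The value of $\beta$ is forced by the last line: it balances the flow from $A$ into $p_0$ against the flow along the path. Let $\tau$ be the hitting time of $p_d$. Since $f(p_d)=0$, induction on $t$ gives $\mathbb E_x[f(W(t));\tau>t]\ge\theta_j^tf(x)$ for $x\in\Gamma$, and $f\le1$ gives $\mathbb P_x(\tau>t)\ge\theta_j^tf(x)$. For $x$ in levels $\le j-1$, $f(x)\ge(1-\beta)(1-\frac{d_{j-1}}{d_j})\ge\frac12(1-\beta)\ge\frac13$; here we use $d_{j-1}\le d_j/2$.
\end{proof}

Put $s_{J+1}=\ell^2$; the last stage is followed until about $\ell^2$ particles remain, enough for a concentration bound. By (F1) and $s_{j+1}\le(s_j+1)^{1/2}$ for $2\le j<J$, $s_2\le\sqrt m$, we have $s_j\ge48s_{j+1}$ for all $j$. Let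
\[
t_j=\Bigl\lfloor\frac{\log(s_j/(48s_{j+1}))}{-\log\theta_j}\Bigr\rfloor\ge0,\qquad\text{so that}\quad\theta_j^{t_j}\ge\frac{48s_{j+1}}{s_j}.
\]

\begin{lemma}\label{lem:stage}
For $1\le j\le J$, $\mathbb P\bigl(|U_j|\ge s_j/2\text{ and }\sigma_j\le\sigma_{j-1}+t_j\bigr)\le e^{-\ell^2}$.
\end{lemma}

\begin{proof}
Let $Z_j$ be the number of $i\in U_j$ such that $W_i$ avoids $p_{d_j}$ during $(\sigma_{j-1},\sigma_{j-1}+t_j]$. Given $\mathcal F_{\sigma_{j-1}}$ with $|U_j|\ge s_j/2$, $Z_j$ is a sum of independent indicators, and by Lemma~\ref{lem:avoid} its mean is at least $\frac{s_j}2\cdot\frac13\cdot\frac{48s_{j+1}}{s_j}=8s_{j+1}$. By \eqref{eq:chernoff}, $Z_j\le4s_{j+1}$ has conditional probability at most $e^{-s_{j+1}}\le e^{-\ell^2}$.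

Suppose $Z_j>4s_{j+1}$. Levels $\le j-1$ are full, so a particle counted in $Z_j$ can settle by time $\sigma_{j-1}+t_j$ only at some $p_i$ with $d_{j-1}<i<d_j$, and at most $d_J$ particles do so. Thus more than $4s_{j+1}-d_J$ particles are unsettled at time $\sigma_{j-1}+t_j$. For $j<J$ this number is at least $2s_{j+1}\ge N_{j+1}$ by (F1) and (F2), and for $j=J$ it is at least $4\ell^2-\ell>0=N_{J+1}$. From time $\sigma_j$ on at most $N_{j+1}$ vertices are vacant, so by (P2) at most $N_{j+1}$ particles are unsettled. Hence $\sigma_j>\sigma_{j-1}+t_j$.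
\end{proof}

\begin{proof}[Proof of the bound on $t_{\mathrm{par}}$]
By Lemmas~\ref{lem:leak} and~\ref{lem:stage}, $\mathcal D=\sigma_J>\sum_{j=1}^Jt_j$ with probability at least $1-o(1)-Je^{-\ell^2}=1-o(1)$, so $t_{\mathrm{par}}\ge(1-o(1))\sum_jt_j$. It remains to compute the sum. From $-\log(1-x)\le\frac x{1-x}$ we get $(-\log\theta_j)^{-1}\ge(m-1)^2d_j-1\ge((m-1)^2-1)d_j$. Write $g_j=\log\frac{s_j}{48s_{j+1}}$. For $2\le j\le J$ we have $\frac12m^{1/d_j}\le s_j\le m^{1/d_j}$, and $\log48<4$, $\log96<5$. Therefore
\[
g_1\ge\frac\ell2-\log\ell-4,\qquad g_j\ge\frac\ell{2d_j}-5\quad(2\le j<J),\qquad g_J\ge\frac\ell{d_J}-5-2\log\ell .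
\]
Multiplying by $d_j$, summing, and using $\sum_jd_j\le2d_J$,
\[
\sum_jd_jg_j\ge\frac{J-1}2\ell+\ell-\log\ell-10d_J-2d_J\log\ell=\frac{J+1}2\ell-o(\ell)
\]
by (F1). Hence $\sum_jt_j\ge((m-1)^2-1)\sum_jd_jg_j-J\ge(1-o(1))\frac{J+1}2m^2\ell$.
\end{proof}

This completes the proof of Proposition~\ref{prop:chain}, and with it of Theorem~\ref{thm:general}.

\begin{thebibliography}{9}
\bibitem{RSSS} Nicolas Rivera, Alexandre Stauffer, Thomas Sauerwald and John Sylvester, \emph{The dispersion time of random walks on finite graphs}, arXiv:1808.09219 (2018).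
\end{thebibliography}
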